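# Local curvature bounds along Ricci flow from a bound on scalar curvature

## 1. A thin capped cylinder and a conjecture on collapsed regions

Take a small number $r\in(0,1]$ and the flat cylinder $[-2,2]\times S^1$ whose circle has length $2\pi r$. Close both ends with a fixed rotationally symmetric smooth cap, scaled by $r$. This gives a smooth metric $g(0)$ on $S^2$. Let $p$ be a point of the middle circle, and let us see what can be said at $p$.

*The initial metric near $p$.* The ball $B_{g(0)}(p,1)$ lies in the flat part, so its curvature vanishes. It is nearly one-dimensional. Recall that the Gromov–Hausdorff distance satisfies $d_{\rm GH}(X,Y)\le\kappa$ whenever there is a surjection $f:X\to Y$ with $|d(f(x),f(x'))-d(x,x')|\le 2\kappa$ for all $x,x'$. Let $f$ be the projection of $B_{g(0)}(p,1)$ to the axis; it maps onto $(-1,1)=\mathbb B^1(1)$. For points with axial coordinates $y,y'$ the distance is at most $|y-y'|+\pi r$. It is at least $|y-y'|$: a path inside the cylinder has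 at least this length, and a path that visits a cap has length at least $(2-|y|)+(2-|y'|)\ge|y-y'|$. So $d_{\rm GH}(B_{g(0)}(p,1),\mathbb B^1(1))\le \pi r/2$.

*The flow.* Under Ricci flow on a surface, $\partial_t\,dA=-\mathbf R\,dA$ and $\mathbf R=2K$, where $K$ is the Gauss curvature. By Gauss–Bonnet the area $a(t)$ satisfies $a'(t)=-2\int K\,dA=-8\pi$. Hence $a(t)=8\pi(T_*-t)$ with $T_*=a(0)/8\pi$, and $T_*$ is of order $r$. By the classical theorem of Hamilton and Chow, the flow on $S^2$ exists until $T_*$ and its diameter tends to $0$ there. The average of $\mathbf R$ is $8\pi/a(t)=1/(T_*-t)$.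

Now fix any $\varepsilon>0$ and choose $r$ with $T_*<\varepsilon^2$. When $t$ is close to $T_*$ the ball $B_{g(t)}(p,\varepsilon)$ is all of $S^2$, and on it $\sup\mathbf R\ge 1/(T_*-t)\to\infty$. So a region that is flat at time $0$, and as close as we like to an interval, can have arbitrarily large curvature before time $\varepsilon^2$. The caps reached $p$. In this example the scalar curvature blows up. What if that is forbidden?

Throughout, a Ricci flow solution $(M,g(t))$, $t\in[0,T]$ with $T>0$, is a smooth family of metrics on a smooth $m$-manifold with $\partial_tg(t)=-2\mathbf{Rc}_{g(t)}$. We write $\mathbf{Rm},\mathbf{Rc},\mathbf R$ for the Riemann, Ricci and scalar curvatures and $B_g(p,r)$ for the open geodesic ball. $\mathbb B^k(1)$ is the unit ball of $\mathbb R^k$, where $1\le k\le m$ is an integer, and balls carry their induced metrics. The following is from Shaosai Huang, Xiaochun Rong and Bing Wang, "Collapsing geometry with Ricci curvature bounded below and Ricci flow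 smoothing", arXiv:2008.12419 (2020).

**Conjecture.** Given $\alpha\in(0,1)$, there are positive constants $\delta=\delta(m,\alpha)$ and $\varepsilon=\varepsilon(m,\alpha)$ such that if $(M,g)$ is an $m$-dimensional Ricci flow solution on $[0,T]$ with complete time slices, and for some $p\in M$
$$\sup_{B_{g(0)}(p,1)}|\mathbf{Rm}_{g(0)}|_{g(0)}\le1,\qquad d_{\rm GH}\big(B_{g(0)}(p,1),\mathbb B^k(1)\big)\le\delta,\qquad \sup_{M\times[0,T]}|\mathbf R_{g(t)}|\le1,$$
then for any $t\in[0,\varepsilon^2]$ (with $t\in(0,T]$, so that $g(t)$ and $t^{-1}$ make sense)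
$$\sup_{B_{g(t)}(p,\varepsilon)}|\mathbf{Rm}_{g(t)}|_{g(t)}\le\alpha t^{-1}+\varepsilon^{-2}.$$

The conjecture is true. In fact the Gromov–Hausdorff hypothesis and the term $\alpha t^{-1}$ are not needed, and of the scalar curvature hypothesis only an upper bound $\Lambda/t$ is used.

**Theorem A.** Let $m\ge1$, $\Lambda\ge1$, $\sigma\in(0,\frac12]$. There are $\varepsilon_\sigma=c(m,\Lambda)\,\sigma\in(0,1]$ and $C_\sigma=C(m,\Lambda,\sigma)$ such that the following holds. Let $(M^m,g(t))_{t\in[0,T]}$ be a smooth Ricci flow all of whose time slices are complete (no curvature bound is assumed). Suppose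
$$\sup_{B_{g(0)}(p,1)}|\mathbf{Rm}_{g(0)}|\le1,\qquad \mathbf R_{g(t)}\le\Lambda/t\ \text{ on }M\times(0,T].$$
Then for all $t\in[0,\min(T,\varepsilon_\sigma^2)]$,
$$\sup_{B_{g(t)}(p,1-\sigma)}|\mathbf{Rm}_{g(t)}|\le1+C_\sigma t.$$

**Corollary B.** The conjecture holds with $\delta=1$ and $\varepsilon=\varepsilon(m)$, in the stronger form $\sup_{B_{g(t)}(p,\varepsilon)}|\mathbf{Rm}|\le\varepsilon^{-2}$ for $t\in[0,\min(T,\varepsilon^2)]$.

**Proof of Corollary B from Theorem A.** For $0<t\le1$ we have $\mathbf R\le1\le1/t$. Apply Theorem A with $\Lambda=1$, $\sigma=\frac12$ on $[0,\min(T,1)]$. Choose $\varepsilon\le\min(\frac12,\varepsilon_{1/2})$ so small that $1+C_{1/2}\varepsilon^2\le\varepsilon^{-2}$. For $t\le\min(T,\varepsilon^2)$ we have $B_{g(t)}(p,\varepsilon)\subset B_{g(t)}(p,\frac12)$, so there $|\mathbf{Rm}|\le 1+C_{1/2}\varepsilon^2\le\varepsilon^{-2}$. For $t>0$ this is at most $\alpha t^{-1}+\varepsilon^{-2}$. $\square$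

The linear growth in $t$ cannot be removed. On a round sphere ($m\ge2$) of sectional curvature $K_0$, $g(t)=(1-2(m-1)K_0t)\,g(0)$, so $|\mathbf{Rm}|(t)=|\mathbf{Rm}|(0)/(1-2(m-1)K_0t)$. Choose $K_0$ with $|\mathbf{Rm}|(0)=1$; the hypothesis $\mathbf R\le\Lambda/t$ holds if $T$ is small.

From now on we assume that $M$ is connected (pass to the component of $p$) and $m\ge2$ (for $m=1$, $\mathbf{Rm}=0$).

## 2. Evolution equations and the maximum principle

We write $\square=\partial_t-\Delta_{g(t)}$, $T'=\min(T,1)$ and $d_t=d_{g(t)}(\cdot,p)$. The letter $C$ denotes constants depending only on $m$, changing from line to line. As usual $X*Y$ is any linear combination, with coefficients depending only on $m$, of contractions of $X\otimes Y$. For example, $g^{kl}\mathbf{Rc}_{ik}\mathbf{Rc}_{lj}$ is an $\mathbf{Rm}*\mathbf{Rc}$, because $\mathbf{Rc}$ is a trace of $\mathbf{Rm}$. The textbook formulas we need are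
$$\square\mathbf R=2|\mathbf{Rc}|^2\ge\tfrac2m\mathbf R^2,\tag{1}$$
$$\partial_t\mathbf{Rm}=\Delta\mathbf{Rm}+\mathbf{Rm}*\mathbf{Rm},\qquad\partial_t\mathbf{Rc}=\Delta\mathbf{Rc}+\mathbf{Rm}*\mathbf{Rc}.\tag{2}$$
If a tensor satisfies $\partial_t\Theta=\Delta\Theta+E$, then
$$\partial_t\nabla\Theta=\Delta\nabla\Theta+\nabla E+\mathbf{Rm}*\nabla\Theta+\nabla\mathbf{Rm}*\Theta.\tag{3}$$
Indeed, the time derivative of the Christoffel symbols is linear in $\nabla\mathbf{Rc}$, and commuting $\nabla$ with $\Delta$ produces the same two kinds of terms. Differentiating $|\Theta|^2$, where the time derivative of the metric gives terms $\mathbf{Rc}*\Theta*\Theta$, we get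
$$\square|\Theta|^2\le-2|\nabla\Theta|^2+2|\Theta||E|+C|\mathbf{Rm}||\Theta|^2.\tag{4}$$
In particular $\square|\mathbf{Rm}|^2\le-2|\nabla\mathbf{Rm}|^2+C|\mathbf{Rm}|^3$. The variation formula of the curvature tensor, applied to $\partial_tg=-2\mathbf{Rc}$, says that $\partial_t\mathbf{Rm}$ is a linear combination of components of $\nabla^2\mathbf{Rc}$ plus $\mathbf{Rm}*\mathbf{Rc}$. Hence
$$\big|\partial_t|\mathbf{Rm}|^2\big|\le C\big(|\mathbf{Rm}||\nabla^2\mathbf{Rc}|+|\mathbf{Rm}|^2|\mathbf{Rc}|\big).\tag{5}$$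
Finally, let $\square u=0$. Then
$$\square|\nabla u|^2=-2|\nabla^2u|^2,\qquad\square\Delta u=2\langle\mathbf{Rc},\nabla^2u\rangle.\tag{6}$$
For the first identity, $\partial_t|\nabla u|^2=2\mathbf{Rc}(\nabla u,\nabla u)+2\langle\nabla u,\nabla\Delta u\rangle$, and the Bochner formula gives $\Delta|\nabla u|^2=2|\nabla^2u|^2+2\mathbf{Rc}(\nabla u,\nabla u)+2\langle\nabla u,\nabla\Delta u\rangle$. For the second, differentiating the Laplacian in time gives $(\partial_t\Delta)u=2\langle\mathbf{Rc},\nabla^2u\rangle+\langle2\operatorname{div}\mathbf{Rc}-\nabla\mathbf R,\nabla u\rangle$, and the last term vanishes by the contracted Bianchi identity.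

**Lemma 1 (maximum principle).** Let $Y\ge0$ be continuous with compact support on $M\times[0,t_*]$. Suppose that near every point with $Y>0$, $t>0$ the function $Y$ is smooth, and $\square Y\le aY+b$ there, with constants $a,b\ge0$. If $Y\le y_0$ at $t=0$, where $y_0\ge 0$, then $Y\le e^{at}(y_0+bt)$.

**Proof.** Let $\kappa>0$ and $Z=e^{-at}Y-y_0-(b+\kappa)t$. Where $Y>0$ and $t>0$, $\square Z\le e^{-at}b-b-\kappa\le-\kappa$. Where $Y=0$ or $t=0$, $Z\le0$. If $Z$ were positive somewhere, its positive supremum would be attained in the compact support of $Y$, at a point with $Y>0$ and $t>0$. At such a maximum $\partial_tZ\ge0$ and $\Delta Z\le0$, so $\square Z\ge0$, a contradiction. Let $\kappa\to0$. $\square$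

## 3. Where first-time rescaling stalls

Some cases are immediate. If $m=2$, then $|\mathbf{Rm}|=|\mathbf R|$, so under $|\mathbf R|\le1$ there is nothing to prove. If $M$ is closed and $|\mathbf{Rm}|\le1$ on all of $M$ at time $0$, then $y(t)=\max_M|\mathbf{Rm}|^2$ satisfies $y'\le Cy^{3/2}$ (as an upper derivative) by (4). Hence $y^{-1/2}\ge1-\frac C2t$, which is a bound for short time without any scalar curvature hypothesis. If $g(0)$ is Ricci-flat, the flow $g(t)=g(0)$ does not move and the conclusion is trivial. This last case carries a warning: in dimension $4$ there are complete Ricci-flat metrics that are not flat (the Eguchi–Hanson metric), and scaling them makes $\sup|\mathbf{Rm}|$ as large as we wish while $\mathbf R=0$. A scalar curvature bound by itself does not bound $\mathbf{Rm}$.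

So the problem is local: curvature from outside must be kept away. The sensible attempt is to take a weight $w\le1$, with $|\nabla w|$ bounded and compact support over $B_{g(0)}(p,1)$, and to show that $|\mathbf{Rm}|w^2$ stays below a large constant $A^2$. At the first time when it reaches $A^2$, at a point $\bar x$, rescale so that $|\mathbf{Rm}|=1$ there. Let $s\in[0,S]$ be the rescaled time and $v$ the weight divided by its value at $(\bar x,S)$. Then $|\mathbf{Rm}|\le v^{-2}$ everywhere earlier, and $|\nabla v|\le2/A$ is small. Two things happen.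

If $S\le2$, the curvature starts at most $A^{-2}$ and has no time to grow to $1$, so we have a contradiction.

If $S$ is large, the scalar curvature bound scales to $|\mathbf R|\le\Lambda_1/s$, which is small. From $\square\mathbf R=2|\mathbf{Rc}|^2$ one can then extract $|\mathbf{Rc}|,|\nabla^2\mathbf{Rc}|\le Cs^{-1/2}$ near $\bar x$, hence by (5) $|\partial_s|\mathbf{Rm}|^2|\le C_*s^{-1/2}$. Curvature changes slowly. But
$$\int_2^SC_*s^{-1/2}\,ds=2C_*(\sqrt S-\sqrt2),$$
which is not small when $S$ is large. The curvature may have grown from almost $0$ to $1$ over this long time, and this is exactly where the argument stops: the picture near $\bar x$ looks like a nonflat Ricci-flat manifold, and nothing is wrong with that.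

The way past is to let the weight itself pay for the growth. A quantity of size $\sqrt t$ is a length, so we may subtract $B\sqrt t$ from $w$ and still see a ball of definite size for short time. After rescaling, this term makes $v(\bar x,\cdot)$ increase backward in time by about $\frac BA(\sqrt S-\sqrt s)$, which is the same shape as the growth of curvature. If $B$ is large compared with $AC_*$, then before $|\mathbf{Rm}|^2$ can drop by $\frac12$, going backward, $v$ has doubled, and $|\mathbf{Rm}|\le v^{-2}\le\frac14$. That is a contradiction.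

For this the rest of the weight must move, at a fixed point, at a rate at most $C_1t^{-1/2}$ with $C_1$ not depending on $B$. The obvious choice $1-d_t$ is not known to do so: its rate is $\int\mathbf{Rc}(\gamma',\gamma')$ along a minimal geodesic, and we control only the trace $\mathbf R$. We replace it by a solution $u$ of the heat equation, for which $\partial_tu=\Delta u$, and prove $|\nabla u|\le L$ and $|\Delta u|\le C_1t^{-1/2}$. To prove anything on a complete flow with no curvature bound we first need a cutoff.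

## 4. A cutoff at infinity without curvature bounds

**Lemma 2.** For each $D$ the set $\{(x,t):d_t(x)\le D\}$ is compact in $M\times[0,T]$, and $(x,t)\mapsto d_t(x)$ is continuous.

**Proof.** Let $d_{t_i}(x_i)\le D$ and, after passing to a subsequence, $t_i\to t_\infty$. The ball $\bar B=\bar B_{g(t_\infty)}(p,2D+1)$ is compact by completeness. For large $i$, $g(t_i)\ge\frac12g(t_\infty)$ on $\bar B$, so a path from $p$ that leaves $\bar B$ has $g(t_i)$-length at least $(2D+1)/\sqrt2>D$. Hence minimal $g(t_i)$-geodesics from $p$ to $x_i$ stay in $\bar B$, and a subsequence of $x_i$ converges to some $x_\infty\in\bar B$. Since $g(t_i)\to g(t_\infty)$ uniformly on $\bar B$, these geodesics show $d_{t_\infty}(x_i)\le(1+o(1))D$, so $d_{t_\infty}(x_\infty)\le D$. For continuity, the same argument confines the minimal geodesics for all times near $t_\infty$, and all points near a given one, to a fixed compact set, on which lengths at nearby times are comparable with ratio tending to $1$. $\square$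

The distance is not smooth, so we work with smooth functions touching it. On the circle $\mathbb R/2\mathbb Z$ with $p=0$, the distance $\min(y,2-y)$ has a corner at $y=1$, but the smooth function $\ell(y)=y$ lies above it near $y=1$ and agrees with it there. The next lemma, after Perelman, does this in general.

**Lemma 3 (barrier).** Let $K\ge0$ satisfy $\mathbf{Rc}\le(m-1)K$ on the compact set $\{d_t\le1\}$, and let $C_0=(m-1)(1+\frac23K)$. If $d_{t_1}(x_1)=a\ge1$, there is a smooth $\ell$ near $(x_1,t_1)$ with $\ell\ge d$, equality at $(x_1,t_1)$, and at that point $|\nabla\ell|=1$, $\square\ell\ge-C_0$.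

**Proof.** Let $\gamma:[0,a]\to M$ be a unit speed minimal $g(t_1)$-geodesic from $p$ to $x_1$, with parallel orthonormal frame $E_1,\dots,E_m=\gamma'$. Put $f(s)=\min(s,1)$. For $x=\exp_{x_1}(\sum\xi^iE_i)$ near $x_1$ and $t$ near $t_1$, let $\ell(x,t)$ be the $g(t)$-length of
$$s\mapsto\exp^{g(t_1)}_{\gamma(s)}\Big(\sum_{i<m}\xi^if(s)E_i+\xi^m\tfrac saE_m\Big),\qquad s\in[0,a].$$
At $s=0$ this curve is at $p$; at $s=a$ it is at $x$, because $f(a)=1$. So $\ell\ge d$, and at $(x_1,t_1)$ the curve is $\gamma$ and equality holds. The curves are piecewise smooth with nonzero velocity and depend smoothly on $\xi$, so $\ell$ is smooth.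

By the first variation formula, $\partial_{\xi^i}\ell=0$ for $i<m$ and $\partial_{\xi^m}\ell=1$ at $(x_1,t_1)$, hence $|\nabla\ell|=1$. The $\xi^i$ are normal coordinates of $g(t_1)$ at $x_1$, so $\Delta\ell=\sum_i\partial_{\xi^i}^2\ell$ there. In direction $m$ the curve is $s\mapsto\gamma(s+\xi^ms/a)$, with $\gamma$ extended as a geodesic; its length is $a+\xi^m$, and the second derivative is $0$. For $i<m$ the variation field $fE_i$ is orthogonal to $\gamma'$ and the transversal curves $\xi^i\mapsto\exp(\xi^ifE_i)$ are geodesics, so there are no boundary terms and the second variation is $\int_0^a\big(f'^2-f^2\langle\mathbf{Rm}(E_i,\gamma')\gamma',E_i\rangle\big)ds$. Summing, $\Delta\ell=(m-1)-\int_0^af^2\mathbf{Rc}(\gamma',\gamma')\,ds$. For fixed $x=x_1$ only the metric changes, so $\partial_t\ell=-\int_0^a\mathbf{Rc}(\gamma',\gamma')\,ds$. Together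
$$\square\ell=-(m-1)-\int_0^1(1-s^2)\,\mathbf{Rc}(\gamma',\gamma')\,ds\ge-(m-1)-\tfrac23(m-1)K=-C_0,$$
because for $s\le1$ the point $\gamma(s)$ lies in $\{d_{t_1}\le1\}$. $\square$

The constant $K$ depends on the flow. This is harmless, because we now send a radius $\rho$ to infinity.

**The cutoff.** Let $\eta=\zeta_0^2$ with $\zeta_0:\mathbb R\to[0,1]$ smooth and nonincreasing, $\zeta_0=1$ on $(-\infty,1]$ and $\zeta_0=0$ on $[2,\infty)$. For $\rho\ge2+C_0T$ put $\phi=\eta\big((d_t+C_0t)/\rho\big)$. By Lemma 2 it is continuous with compact support in $M\times[0,T]$, and $\phi\to1$ locally uniformly as $\rho\to\infty$. At each $(x_1,t_1)$ with $t_1>0$ there is a smooth local function $\hat\phi$ with $0\le\hat\phi\le\phi$ and equality at $(x_1,t_1)$. If $d_{t_1}(x_1)<1$, then $\phi=1$ nearby, because $1+C_0T<\rho$, and we take $\hat\phi\equiv1$. Otherwise we take $\hat\phi=\eta((\ell+C_0t)/\rho)$, which is at most $\phi$ because $\eta$ is nonincreasing. At $(x_1,t_1)$, $|\nabla\hat\phi|^2=\rho^{-2}\eta'^2=4\rho^{-2}\zeta_0^2\zeta_0'^2$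 and $\square\hat\phi=\rho^{-1}\eta'(\square\ell+C_0)-\rho^{-2}\eta''$. Since $\eta'\le0$ and $\square\ell+C_0\ge0$, with a numerical constant $c$,
$$|\nabla\hat\phi|^2\le c\rho^{-2}\hat\phi,\qquad\square\hat\phi\le c\rho^{-2}\qquad\text{at }(x_1,t_1).\tag{7}$$
If $G,F$ are smooth, $G\ge0$ near $(x_1,t_1)$, and $\phi G+F$ has a maximum over times up to some final time at $(x_1,t_1)$, then $\hat\phi G+F\le\phi G+F$ has a local maximum there as well. So $\square(\hat\phi G+F)\ge0$ at $(x_1,t_1)$.

**Lemma 4.** Let $t_0\in(0,T]$ and $b>0$, and let $H$ be smooth on $M\times[0,t_0]$. Suppose $t\phi H$ has a positive maximum over $M\times[0,t_0]$ at $(x_1,t_1)$, and $\square H\le-bH^2$ at this point. Then $t\phi H\le\frac1b(1+3cT\rho^{-2})$ on $M\times[0,t_0]$.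

**Proof.** We have $t_1>0$, $\phi>0$ and $H>0$ at the point, so $H>0$ nearby and $t\hat\phi H$ has a local maximum. Its gradient vanishes: $\nabla H=-H\nabla\hat\phi/\hat\phi$. Hence $-2\langle\nabla\hat\phi,\nabla H\rangle=2H|\nabla\hat\phi|^2/\hat\phi\le2c\rho^{-2}H$, and by (7)
$$0\le\square(t\hat\phi H)=\hat\phi H+t\big(H\square\hat\phi+\hat\phi\square H-2\langle\nabla\hat\phi,\nabla H\rangle\big)\le\hat\phi H+3ct\rho^{-2}H-bt\hat\phi H^2.$$
Divide by $H$ and use $\hat\phi\le1$. $\square$

**Lower bound for $\mathbf R$ (B.-L. Chen).** Let $N=-\mathbf R$. By (1), $\square N\le-\frac2mN^2$. If $t\phi N$ is positive somewhere, it has a positive maximum, and Lemma 4 with $b=\frac2m$, $t_0=T$ gives $t\phi N\le\frac m2(1+3cT\rho^{-2})$. As $\rho\to\infty$, $\mathbf R\ge-\frac m{2t}$. With $\Lambda_1:=\max(\Lambda,m/2)$,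
$$|\mathbf R|\le\Lambda_1/t\qquad\text{on }M\times(0,T].\tag{8}$$

## 5. A heat flow function with controlled gradient and Laplacian

**Proposition 5.** Let $L=1+\sigma/16\le2$, $E=4+\Lambda_1$ and $C_1=4m+3E$. There is $u\in C^\infty(M\times[0,T])$ with $\square u=0$, $0\le u\le1$, and, writing $u_0=u(\cdot,0)$:

1. $\operatorname{supp}u_0$ is a compact subset of $B_{g(0)}(p,1)$, and $u_0(p)\ge1-\sigma/4$;
2. $|\nabla u|\le L$ on $M\times[0,T]$;
3. $|\Delta u|\le C_1t^{-1/2}$ on $M\times(0,T']$, hence $|u(\cdot,t)-u_0|\le2C_1\sqrt t$ for $t\le T'$.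

**Step 1: a smooth substitute for $d_0$.** We want a smooth $\hat d$ with $|\hat d-d_0|<\sigma/16$ and $|\nabla\hat d|_{g(0)}\le1+\sigma/16$. Cover $M$ by a locally finite family of small coordinate balls in which lengths for $g(0)$ and for the Euclidean metric differ by a factor at most $1+\tau$, and take a subordinate partition of unity $\chi_i$ with compact supports. In these coordinates $d_0$ is $(1+\tau)$-Lipschitz, hence so are its mollifications $f_i$, and $|\nabla f_i|_{g(0)}\le(1+\tau)^2$. Take the mollification so fine that $|f_i-d_0|\le\epsilon_i$ on $\operatorname{supp}\chi_i$. For $\hat d=\sum\chi_if_i$, using $\sum\nabla\chi_i=0$,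
$$\nabla\hat d=\sum\chi_i\nabla f_i+\sum(f_i-d_0)\nabla\chi_i,\qquad|\nabla\hat d|\le(1+\tau)^2+\sum_i\epsilon_i\sup|\nabla\chi_i|.$$
Choose $\tau$ with $(1+\tau)^2\le1+\sigma/32$, then $\epsilon_i<\sigma/16$ (with $\sup_i\epsilon_i<\sigma/16$) so small that the last sum is at most $\sigma/32$.

**Step 2: the initial function.** Let $h(y)=\max(0,1-\frac{3\sigma}{16}-y)$, let $\chi$ be its mollification with an even kernel supported in $[-\frac\sigma{32},\frac\sigma{32}]$, and let $u_0=\chi(\hat d)$. Since $h$ is convex and $1$-Lipschitz, $h\le\chi\le h+\frac\sigma{32}$ and $-1\le\chi'\le0$. Also $\chi(y)=0$ for $y\ge1-\frac{3\sigma}{16}+\frac\sigma{32}=1-\frac{5\sigma}{32}$. So $|\nabla u_0|\le L$. Since $\hat d\ge-\frac\sigma{16}$, $0\le u_0\le h(-\frac\sigma{16})+\frac\sigma{32}=1-\frac{3\sigma}{32}\le1$. The support of $u_0$ lies in $\{\hat d\le1-\frac{5\sigma}{32}\}\subset\{d_0\le1-\frac{3\sigma}{32}\}$, which is compact and inside $B_{g(0)}(p,1)$. Finally $\hat d(p)\le\frac\sigma{16}$,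 so $u_0(p)\ge h(\frac\sigma{16})=1-\frac\sigma4$.

**Step 3: solving the heat equation.** If $M$ is compact, solve directly. Otherwise let $\Omega_j$ be an exhaustion by relatively compact domains with smooth boundary, $\operatorname{supp}u_0\subset\Omega_1$ and $\overline{\Omega_j}\subset\Omega_{j+1}$. Let $u_j$ solve $\square u_j=0$ on $\Omega_j\times[0,T]$ with $u_j=0$ on $\partial\Omega_j$ and $u_j(0)=u_0$. Compatibility holds to all orders since $u_0=0$ near $\partial\Omega_j$. The maximum principle gives $0\le u_j\le1$. As $u_{j+1}\ge0$ on $\partial\Omega_j$, it also gives $u_j\le u_{j+1}$ on $\Omega_j$. On a compact subset of $M$ the equation is uniformly parabolic with smooth coefficients and the initial datum is smooth, so parabolic Schauder estimates, interior in space and up to $t=0$, bound all derivatives of $u_j$ there uniformly in $j$. The limit $u$ is smooth on $M\times[0,T]$ with $\square u=0$, $0\le u\le1$, $u(0)=u_0$.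

**Step 4: the gradient bound.** The point is that $\square|\nabla u|^2\le0$; the cutoff handles infinity. Let $G=|\nabla u|^2$. At a point with $t>0$, by (6), (7) and $|\nabla G|\le2|\nabla^2u||\nabla u|$,
$$\square(\hat\phi G)\le c\rho^{-2}G-2\hat\phi|\nabla^2u|^2+4|\nabla\hat\phi||\nabla^2u||\nabla u|\le3c\rho^{-2}G,$$
because $4|\nabla\hat\phi||\nabla^2u||\nabla u|\le4c^{1/2}\rho^{-1}\hat\phi^{1/2}|\nabla^2u||\nabla u|\le2\hat\phi|\nabla^2u|^2+2c\rho^{-2}G$. Since $\square u^2=-2G$, for $\kappa>0$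
$$\square\Big(\hat\phi G+\tfrac{3c}{2\rho^2}u^2-\kappa t\Big)\le-\kappa<0.$$
Let $F=\phi G+\frac{3c}{2\rho^2}u^2-\kappa t$ on $M\times[0,T]$. Where $\phi=0$ or $t=0$ we have $F\le L^2+\frac{3c}{2\rho^2}$. A larger supremum would be attained, since $\phi$ has compact support, at a point with $\phi>0$ and $t>0$. There $\hat\phi G+\frac{3c}{2\rho^2}u^2-\kappa t$ would have a local maximum, which is impossible. So $\phi G\le L^2+\frac{3c}{2\rho^2}+\kappa T$. Let $\kappa\to0$ and $\rho\to\infty$.

**Step 5: the Laplacian bound.** By (6), $\square\Delta u=2\langle\mathbf{Rc},\nabla^2u\rangle$ has no sign. But $\square|\nabla u|^2=-2|\nabla^2u|^2$ and $\square(-\mathbf R)=-2|\mathbf{Rc}|^2$ supply exactly the two squares needed to absorb it. Fix $t_0\in(0,T']$ and a sign $\pm$, let $\lambda=t_0^{-1/2}$, and put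
$$H=\pm\Delta u+e,\qquad e=\lambda|\nabla u|^2-\lambda^{-1}\mathbf R.$$
Since $2|\mathbf{Rc}||\nabla^2u|\le\lambda|\nabla^2u|^2+\lambda^{-1}|\mathbf{Rc}|^2$,
$$\square H\le2|\mathbf{Rc}||\nabla^2u|-2\lambda|\nabla^2u|^2-2\lambda^{-1}|\mathbf{Rc}|^2\le-\lambda|\nabla^2u|^2\le-\tfrac\lambda m(\Delta u)^2.$$
For $0<t\le t_0$, Step 4 and (8) give
$$t|e|\le t\lambda L^2+\lambda^{-1}\Lambda_1\le(4+\Lambda_1)t_0^{1/2}=Et_0^{1/2}.$$
Suppose $t\phi H$ is positive somewhere on $M\times[0,t_0]$ and consider a maximum point; there $t>0$. If $H\le2|e|$ at this point, then $t\phi H\le2t|e|\le2Et_0^{1/2}$. Otherwise $|\Delta u|=|H-e|\ge H/2$, so $\square H\le-\frac\lambda{4m}H^2$ there, and Lemma 4 gives $t\phi H\le4mt_0^{1/2}(1+3cT\rho^{-2})$. Let $\rho\to\infty$. At $t=t_0$ we find $H\le(4m+2E)t_0^{-1/2}$, hence $\pm\Delta u=H-e\le(4m+3E)t_0^{-1/2}=C_1t_0^{-1/2}$. Since $\partial_tu=\Delta u$ and $\int_0^tC_1r^{-1/2}dr=2C_1\sqrt t$, the last assertion follows. $\square$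

## 6. The weight $u-B\sqrt t$ and the weighted curvature estimate

For a constant $B\ge4C_1$, to be fixed in Step 3 below and depending only on $m,\Lambda$, put
$$w(x,t)=u(x,t)-B\sqrt t,\qquad0\le t\le T'.$$
It is continuous, smooth for $t>0$, and $w\le1$. For $t>0$, Proposition 5 gives
$$|\nabla w|\le L\le2,\quad\square w=-\tfrac B2t^{-1/2}<0,\quad\partial_tw\le-\tfrac B4t^{-1/2},\quad w\le u_0-\tfrac B2\sqrt t.\tag{9}$$
The third bound is $\partial_tw=\Delta u-\frac B2t^{-1/2}\le(C_1-\frac B2)t^{-1/2}$. The fourth is $w\le u_0+2C_1\sqrt t-B\sqrt t$. So $\{w>0\}\subset\operatorname{supp}u_0\times[0,T']\subset B_{g(0)}(p,1)\times[0,T']$, and for $a>0$ the set $\{w\ge a\}$ is compact.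

**Proposition 6.** There are $A,B$ depending only on $m,\Lambda$ such that $|\mathbf{Rm}|w^2<A^2$ on $\{w>0\}\subset M\times[0,T']$.

Suppose not, where $A\ge2$ and $B\ge4C_1$ are to be fixed. With $w_+=\max(w,0)$, the function $|\mathbf{Rm}|w_+^2$ is continuous with compact support and is at most $1<A^2$ at $t=0$, because $|\mathbf{Rm}|\le1$ on $B_{g(0)}(p,1)$. So there is a first time $\bar t\in(0,T']$ at which its spatial maximum equals $A^2$, attained at some $\bar x$. Let $Q=|\mathbf{Rm}|(\bar x,\bar t)$ and $\bar w=w(\bar x,\bar t)=AQ^{-1/2}$. As $\bar w\le1$, $Q\ge A^2$. Rescale: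
$$\tilde g(s)=Qg(s/Q),\quad s\in[0,S],\ S=Q\bar t,\qquad v(x,s)=w(x,s/Q)/\bar w.$$
For the rest of this section all geometric quantities are those of $\tilde g$, and $\square=\partial_s-\Delta_{\tilde g(s)}$. Under the scaling, $|\mathbf{Rm}|$ and $\mathbf R$ are divided by $Q$ and gradient norms by $Q^{1/2}$. Therefore:

* (a) $|\nabla v|\le Q^{-1/2}L/\bar w=L/A\le1$ and $\square v\le0$ for $s>0$.
* (b) $\partial_sv\le-\dfrac B4\dfrac{(s/Q)^{-1/2}}{Q\bar w}=-\dfrac B{4A}s^{-1/2}$ and $v(\bar x,S)=1$; integrating, $v(\bar x,s)\ge1+\frac B{2A}(\sqrt S-\sqrt s)\ge1$.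
* (c) $|\mathbf{Rm}|\le A^2/(Qw^2)=v^{-2}$ on $\{v>0\}$, since $\bar t$ is the first time; in particular $|\mathbf{Rm}|\le4$ on $\{v\ge\frac12\}$. Also $|\mathbf{Rm}|(\bar x,S)=1$.
* (d) $|\mathbf R|\le\Lambda_1/s$ for $s>0$, by (8).
* (e) On $\{v\ge\frac12\}\cap\{s=0\}$, $|\mathbf{Rm}|\le Q^{-1}\le A^{-2}$.
* (f) $\{v\ge a\}$ is compact for every $a>0$.

Because $v$ has small gradient and $\square v\le0$, it is a good variable for local cutoffs. Let $\zeta:\mathbb R\to[0,1]$ be smooth and nondecreasing, $\psi=\zeta^2$ and $\varphi=\psi(v)$. From (a), for $s>0$,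
$$|\nabla\varphi|^2\le c_0(L/A)^2\varphi,\qquad\square\varphi=\psi'(v)\square v-\psi''(v)|\nabla v|^2\le c_0(L/A)^2,\tag{10}$$
with $c_0$ depending only on bounds for $\zeta',\zeta''$. For a tensor $\Theta$, $|\nabla|\Theta|^2|\le2|\Theta||\nabla\Theta|$, so
$$2|\nabla\varphi|\,\big|\nabla|\Theta|^2\big|\le4c_0^{1/2}\tfrac LA\varphi^{1/2}|\Theta||\nabla\Theta|\le2\varphi|\nabla\Theta|^2+2c_0(L/A)^2|\Theta|^2.\tag{11}$$

**Step 1: short rescaled times.** *There is $A_1(m)$ such that if $A\ge A_1$, then $|\mathbf{Rm}|^2(\bar x,s)<\frac12$ for $0\le s\le\min(S,2)$.* This uses the smallness (e) at $s=0$.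

Choose $\zeta=0$ on $(-\infty,\frac12]$ and $\zeta=1$ on $[1,\infty)$. Where $\varphi>0$ we have $v>\frac12$ and $|\mathbf{Rm}|\le4$, so $\square|\mathbf{Rm}|^2\le-2|\nabla\mathbf{Rm}|^2+C|\mathbf{Rm}|^2$. With (10), (11), $L\le2$,
$$\square(\varphi|\mathbf{Rm}|^2)\le|\mathbf{Rm}|^2\square\varphi+\varphi\square|\mathbf{Rm}|^2+2|\nabla\varphi|\big|\nabla|\mathbf{Rm}|^2\big|\le C\varphi|\mathbf{Rm}|^2+3c_0(L/A)^2|\mathbf{Rm}|^2\le C\varphi|\mathbf{Rm}|^2+CA^{-2}.$$
The function $\varphi|\mathbf{Rm}|^2$ is continuous with compact support by (f), smooth for $s>0$, and at most $A^{-4}$ at $s=0$ by (e). Lemma 1 gives $\varphi|\mathbf{Rm}|^2\le C(A^{-4}+A^{-2})$ for $s\le2$. At $\bar x$ we have $v\ge1$ by (b), so $\varphi=1$. Take $A$ large.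

**Step 2: slow change at large rescaled times.** *There is $C_*=C_*(m,\Lambda)\ge1$, independent of $A,B$, with $\big|\partial_s|\mathbf{Rm}|^2\big|(\bar x,s_0)\le C_*s_0^{-1/2}$ for all $s_0\in[2,S]$ (if $S\ge2$).* By (5) this needs $|\mathbf{Rc}|$ and $|\nabla^2\mathbf{Rc}|$ to be of order $s_0^{-1/2}$, which we derive from the smallness of $\mathbf R$.

For $0\le j\le5$ let $a_j=\frac12+\frac j{10}$, $\beta_j=s_0-1+\frac j5$ and
$$D_j=\{(x,s):\beta_j\le s\le s_0,\ v(x,s)\ge a_j\}.$$
These sets are compact and decreasing in $j$, they lie in $\{s\ge1\}$, and $(\bar x,s_0)\in D_5$ by (b). On $D_0$, $|\mathbf{Rm}|\le4$ and, since $s_0\ge2$, $|\mathbf R|\le\Lambda_1/(s_0-1)\le2\Lambda_1/s_0=:\mu$.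

**Lemma 7 (Bernstein type).** Let $C,K_1,K_2\ge0$, and suppose that on $D_j$, $0\le j\le4$, a smooth function $P$ and a smooth tensor $\Theta$ satisfy
$$|P|\le K_1,\qquad\square P\le-|\Theta|^2+K_1,\qquad\square|\Theta|^2\le-2|\nabla\Theta|^2+C|\Theta|^2+K_2.$$
Then $|\Theta|^2\le C'(K_1+K_2)$ on $D_{j+1}$, with $C'$ depending only on $C$.

**Proof.** Let $\varphi=\zeta(v)^2$ with $\zeta=0$ for $v\le a_j$ and $\zeta=1$ for $v\ge a_{j+1}$, so that $c_0$ is numerical, and let $\tau=s-\beta_j\in[0,1]$. By (10), (11) and $L/A\le1$, on $D_j$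
$$\square(\tau\varphi|\Theta|^2)\le\varphi|\Theta|^2+\tau\big(c_0|\Theta|^2+\varphi(-2|\nabla\Theta|^2+C|\Theta|^2+K_2)+2\varphi|\nabla\Theta|^2+2c_0|\Theta|^2\big)\le\lambda|\Theta|^2+K_2$$
with $\lambda=1+C+3c_0$. So $Y=\tau\varphi|\Theta|^2+\lambda P$ satisfies $\square Y\le K_2+\lambda K_1$ on $D_j$. Where $s=\beta_j$ or $v=a_j$, $Y=\lambda P\le\lambda K_1$. All other points of $D_j$ have a neighborhood in $M\times[\beta_j,s_0]$ contained in $D_j$. For $\kappa>0$ the function $Y-(K_2+\lambda K_1+\kappa)\tau$ has $\square\le-\kappa<0$, so its maximum over the compact set $D_j$ is not at one of these other points, and hence it is at most $\lambda K_1$. Letting $\kappa\to0$, $Y\le2\lambda K_1+K_2$, and therefore $\tau\varphi|\Theta|^2\le3\lambda K_1+K_2$. On $D_{j+1}$, $\varphi=1$ and $\tau\ge\frac15$. $\square$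

We apply Lemma 7 five times. The evolution inequalities come from (2), (3), (4). The first two applications bound derivatives of $\mathbf{Rm}$. The last three transfer the smallness of $\mathbf R$ to $\mathbf{Rc}$ and its derivatives.

1. On $D_0$: $P=|\mathbf{Rm}|^2$, $\Theta=\nabla\mathbf{Rm}$. As $|\mathbf{Rm}|\le4$, $\square|\mathbf{Rm}|^2\le-2|\nabla\mathbf{Rm}|^2+C$ and $\square|\nabla\mathbf{Rm}|^2\le-2|\nabla^2\mathbf{Rm}|^2+C|\nabla\mathbf{Rm}|^2$. So $|\nabla\mathbf{Rm}|\le C$ on $D_1$.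
2. On $D_1$: $P=|\nabla\mathbf{Rm}|^2$, $\Theta=\nabla^2\mathbf{Rm}$. By (3), $\partial_s\nabla^2\mathbf{Rm}-\Delta\nabla^2\mathbf{Rm}=\mathbf{Rm}*\nabla^2\mathbf{Rm}+\nabla\mathbf{Rm}*\nabla\mathbf{Rm}$, so $\square|\nabla^2\mathbf{Rm}|^2\le-2|\nabla^3\mathbf{Rm}|^2+C|\nabla^2\mathbf{Rm}|^2+C$. So $|\nabla^2\mathbf{Rm}|\le C$ on $D_2$.
3. On $D_2$: $P=-\mathbf R$, $\Theta=\mathbf{Rc}$, $K_1=\mu$, $K_2=0$. Here $\square(-\mathbf R)=-2|\mathbf{Rc}|^2$ and $\square|\mathbf{Rc}|^2\le-2|\nabla\mathbf{Rc}|^2+C|\mathbf{Rc}|^2$. So $|\mathbf{Rc}|^2\le C\mu$ on $D_3$.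
4. On $D_3$: $P=|\mathbf{Rc}|^2$, $\Theta=\nabla\mathbf{Rc}$, $K_1=K_2=C\mu$. By the previous item $\square|\mathbf{Rc}|^2\le-2|\nabla\mathbf{Rc}|^2+C\mu$. By (3), $\partial_s\nabla\mathbf{Rc}-\Delta\nabla\mathbf{Rc}=\mathbf{Rm}*\nabla\mathbf{Rc}+\nabla\mathbf{Rm}*\mathbf{Rc}$, so $\square|\nabla\mathbf{Rc}|^2\le-2|\nabla^2\mathbf{Rc}|^2+C|\nabla\mathbf{Rc}|^2+C|\mathbf{Rc}||\nabla\mathbf{Rc}|$, and the last term is at most $C|\nabla\mathbf{Rc}|^2+C\mu$. So $|\nabla\mathbf{Rc}|^2\le C\mu$ on $D_4$.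
5. On $D_4$: $P=|\nabla\mathbf{Rc}|^2$, $\Theta=\nabla^2\mathbf{Rc}$, $K_1=K_2=C\mu$. The inequality for $P$ is that of the previous item, with all terms other than $-2|\nabla^2\mathbf{Rc}|^2$ now at most $C\mu$. By (3), $\partial_s\nabla^2\mathbf{Rc}-\Delta\nabla^2\mathbf{Rc}=\mathbf{Rm}*\nabla^2\mathbf{Rc}+\nabla\mathbf{Rm}*\nabla\mathbf{Rc}+\nabla^2\mathbf{Rm}*\mathbf{Rc}$, so $\square|\nabla^2\mathbf{Rc}|^2\le-2|\nabla^3\mathbf{Rc}|^2+C|\nabla^2\mathbf{Rc}|^2+C(|\mathbf{Rc}|+|\nabla\mathbf{Rc}|)|\nabla^2\mathbf{Rc}|$, and the last term is at most $C|\nabla^2\mathbf{Rc}|^2+C\mu$. So $|\nabla^2\mathbf{Rc}|^2\le C\mu$ on $D_5$.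

At $(\bar x,s_0)\in D_5$ we have $|\mathbf{Rm}|\le1$ by (b), (c). So (5) gives $|\partial_s|\mathbf{Rm}|^2|\le C\mu^{1/2}=C(2\Lambda_1/s_0)^{1/2}\le C_*s_0^{-1/2}$. About $A$ and $B$ we used only $L/A\le1$ and the properties (a)–(f), so $C_*$ depends only on $m,\Lambda$.

**Step 3: the weight outruns the curvature.** Fix $A=\max(2,A_1)$ and then $B=\max(4C_1,8AC_*)$; both depend only on $m,\Lambda$. We now contradict $|\mathbf{Rm}|(\bar x,S)=1$.

If $S\le2$, Step 1 at $s=S$ is the contradiction. If $S>2$, integrating Step 2 gives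
$$|\mathbf{Rm}|^2(\bar x,s)\ge1-2C_*(\sqrt S-\sqrt s),\qquad s\in[2,S].$$
If $\sqrt S-\sqrt2\le\frac1{4C_*}$, then $|\mathbf{Rm}|^2(\bar x,2)\ge\frac12$, contradicting Step 1. Otherwise choose $s_1\in(2,S)$ with $\sqrt S-\sqrt{s_1}=\frac1{4C_*}$. Then $|\mathbf{Rm}|^2(\bar x,s_1)\ge\frac12$. But (b) gives $v(\bar x,s_1)\ge1+\frac B{8AC_*}\ge2$, so $|\mathbf{Rm}|(\bar x,s_1)\le\frac14$ by (c), a contradiction. This proves Proposition 6. $\square$

## 7. From the weighted estimate to Theorem A

We return to the unscaled flow, with $A,B$ as fixed in Section 6.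

**Step 1: the weight is large on $B_{g(t)}(p,1-\sigma)$.** Let $t\le T'$ and $x\in B_{g(t)}(p,1-\sigma)$. Integrate $|\nabla u|\le L$ along a minimal $g(t)$-geodesic from $p$ to $x$, and use $u(p,t)\ge u_0(p)-2C_1\sqrt t$:
$$w(x,t)\ge1-\tfrac\sigma4-2C_1\sqrt t-\big(1+\tfrac\sigma{16}\big)(1-\sigma)-B\sqrt t\ge\tfrac{11}{16}\sigma-(2C_1+B)\sqrt t,$$
since $1-\frac\sigma4-(1+\frac\sigma{16})(1-\sigma)=\frac{11}{16}\sigma+\frac{\sigma^2}{16}$. Put
$$\varepsilon_\sigma=\min\Big\{1,\frac3{16(2C_1+B)}\Big\}\,\sigma.$$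
For $t\le\min(T,\varepsilon_\sigma^2)$ we get $w\ge\frac{11}{16}\sigma-\frac3{16}\sigma=\frac\sigma2$ on $B_{g(t)}(p,1-\sigma)$. Already $|\mathbf{Rm}|\le4A^2\sigma^{-2}$ there. The last step sharpens this to $1+C_\sigma t$.

**Step 2: sharpening by one more maximum principle.** On $\{w\ge\sigma/4\}$, Proposition 6 gives $|\mathbf{Rm}|\le16A^2\sigma^{-2}$. Let $\varphi=\zeta(w)^2$ with $\zeta:\mathbb R\to[0,1]$ smooth and nondecreasing, $\zeta=0$ on $(-\infty,\sigma/4]$ and $\zeta=1$ on $[\sigma/2,\infty)$. Write $C_\sigma$ for constants depending only on $m,\Lambda,\sigma$. By (9), as in (10), for $t>0$ we have $|\nabla\varphi|^2\le C_\sigma\varphi$, and also $\square\varphi\le C_\sigma$, since $\square w<0$ and $\zeta$ is nondecreasing. As in (11), $2|\nabla\varphi||\nabla|\mathbf{Rm}|^2|\le2\varphi|\nabla\mathbf{Rm}|^2+C_\sigma|\mathbf{Rm}|^2$. With $\square|\mathbf{Rm}|^2\le-2|\nabla\mathbf{Rm}|^2+C|\mathbf{Rm}|^3$, where $\varphi>0$ and $t>0$,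
$$\square(\varphi|\mathbf{Rm}|^2)\le C_\sigma|\mathbf{Rm}|^2+C\varphi|\mathbf{Rm}|^3\le C_\sigma.$$
The function $\varphi|\mathbf{Rm}|^2$ is continuous with compact support on $M\times[0,T']$ and smooth for $t>0$. At $t=0$ it is at most $1$, because $\varphi(\cdot,0)$ is supported in $\operatorname{supp}u_0\subset B_{g(0)}(p,1)$. Lemma 1 with $a=0$ gives $\varphi|\mathbf{Rm}|^2\le1+C_\sigma t$. For $t\le\min(T,\varepsilon_\sigma^2)$, Step 1 shows $\varphi=1$ on $B_{g(t)}(p,1-\sigma)$, so there
$$|\mathbf{Rm}|\le\sqrt{1+C_\sigma t}\le1+C_\sigma t.$$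
This proves Theorem A, and with it Corollary B: the conjecture is true. $\blacksquare$
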